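\title{The weights of successive minimum spanning trees}

\begin{abstract}
Give the edges of $K_n$ independent uniform weights, let $T_1$ be the minimum spanning tree, and let $T_k$ be the minimum spanning tree of what remains after $T_1,\dots,T_{k-1}$ are deleted. The weight of $T_k$ converges in probability to a constant $\gamma_k$. We prove the conjecture that $2k-1\le\gamma_k\le 2k$ for all $k\ge1$, and we show that the excess $\gamma_k-(2k-1)$ is positive, strictly decreasing and summable. The proof rests on the identity $\gamma_1+\dots+\gamma_k=k^2+\frac14\operatorname{Var}X_k$, where $X_k$ is the limiting rescaled time at which two random vertices become connected in the $k$th forest grown by Kruskal's algorithm, and on the fact that the map from the law at level $k$ to the law at level $k+1$ preserves the dispersive order.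
\end{abstract}

\section{Introduction}\label{sec:intro}

Give the edges of the complete graph $K_n$ independent weights $w_e$, uniformly distributed on $(0,1)$. Let $T_1$ be the minimum spanning tree, that is, the spanning tree of least total weight, and for $k\ge2$ let $T_k$ be the minimum spanning tree of the graph obtained from $K_n$ by deleting the edges of $T_1,\dots,T_{k-1}$. Write $w(T_k)$ for the total weight of $T_k$; if the remaining graph is disconnected, then $T_k$ does not exist and we put $w(T_k)=\infty$. The following facts are known. For each fixed $k$, the tree $T_k$ exists with probability tending to $1$, and $w(T_k)$ converges in probability, as $n\to\infty$, to a constant $\gamma_k$; the constants are the same for $\mathrm{Exp}(1)$ weights. Moreover $\gamma_1=\zeta(3)$, $\gamma_1\le\gamma_2\le\cdots$, and, with $\Gamma_k=\gamma_1+\dots+\gamma_k$,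
\[
k^2\le\Gamma_k\le k^2+k,\qquad 2k-2\sqrt k<\gamma_k<2k+2\sqrt k .
\]

A count of cheap edges shows where these numbers come from. About $ns/2$ edges have $nw_e\le s$, and each tree needs $n-1$ edges. In the cheapest conceivable arrangement $T_k$ would consist of the edges with $nw_e\in[2k-2,2k]$, whose total weight is about $\int_{2k-2}^{2k}\frac sn\cdot\frac n2\,ds=2k-1$; the first $k$ such windows together weigh $k^2$. Since $T_1\cup\dots\cup T_k$ cannot weigh less than the $k(n-1)$ cheapest edges, this explains $\Gamma_k\ge k^2$. It does not bound a single $\gamma_k$ from below, because $T_k$ may use cheap edges that the earlier trees rejected for closing a cycle. The inequality $\gamma_k\ge2k-1$ says that the excess $\Gamma_k-k^2$ never decreases, and $\gamma_k\le2k$ says that it grows by at most $1$ at each step. For $k=1$ both hold, since $1<\zeta(3)<1+\int_1^\infty x^{-3}\,dx=\frac32$. That they hold for all $k$ is a conjecture posed in \cite{JS19}. We prove it.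

\begin{theorem}\label{thm:conj}
For every $k\ge1$, $2k-1\le\gamma_k\le2k$.
\end{theorem}

\begin{theorem}\label{thm:excess}
Let $\delta_k=\gamma_k-(2k-1)$.
\begin{enumerate}
\item[(i)] $\delta_1>\delta_2>\delta_3>\cdots>0$. Hence $2k-1<\gamma_k\le2k-2+\zeta(3)$, with equality on the right only for $k=1$.
\item[(ii)] $\sum_k\delta_k<\infty$. Hence $k\delta_k\to0$, $\gamma_k=2k-1+o(1/k)$, and $\Gamma_k-k^2$ increases to a finite limit. The bounds in {\rm(i)} are sharp: $\inf_k\delta_k=0$ and $\max_k\delta_k=\zeta(3)-1$.
\end{enumerate}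
\end{theorem}

Here is the idea. Let the edge $e$ arrive at time $nw_e$, and grow all the trees at once by Kruskal's algorithm: an arriving edge is offered to the first forest, if rejected to the second, and so on. At time $t$ the largest component of the $k$th forest contains a fraction close to a deterministic number $F_k(t)$ of the vertices, and all other components are small. Two random vertices are therefore connected at level $k$ with probability close to $F_k(t)^2$; let $X_k$ have distribution function $F_k^2$, with $X_0=0$. An edge enters level $k$ when its endpoints are connected at level $k-1$ but not at level $k$, so edges enter at rate about $\frac n2(F_{k-1}^2-F_k^2)$. Their total number is $n-1$ and an edge entering at time $t$ weighs $t/n$. These two statements turn into $\mathbb EX_k-\mathbb EX_{k-1}=2$ and $\gamma_k=\frac14(\mathbb EX_k^2-\mathbb EX_{k-1}^2)$, so that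
\begin{equation}\label{eq:key}
\mathbb EX_k=2k,\qquad \Gamma_k=k^2+\tfrac14\operatorname{Var}X_k,\qquad \delta_k=\tfrac14\big(\operatorname{Var}X_k-\operatorname{Var}X_{k-1}\big).
\end{equation}
The ideal arrangement above is the case $X_k=2k$, and the lower bound $\gamma_k\ge2k-1$ says that $\operatorname{Var}X_k$ increases with $k$.

The functions $F_k$ satisfy a recursion $F_{k+1}=\Phi(F_k)$, where $\Phi(F)(t)$ is the survival probability of a branching process. A variance inequality is too weak to be carried through such a recursion, so we look for an order that $\Phi$ preserves and that implies it. Call a law with quantile function $q_G$ \emph{more dispersed} than one with quantile function $q_F$ if $q_G-q_F$ is nondecreasing, that is, if any two quantiles lie at least as far apart under the first law as under the second. This order ignores translations, as it must, since $X_k$ drifts at speed $2$. The central result of the paper, Proposition~\ref{prop:disp}, is that $\Phi$ preserves it. The shape of $F_k$ thus spreads monotonically, and the last theorem says that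 the spreading stays bounded.

\begin{theorem}\label{thm:shape}
Let $F_k$ be the distribution functions defined in Section~\ref{sec:cascade}, let $q_k$ be their quantile functions, and let $X_k$ have distribution function $F_k^2$. Then $\lim_k\,(q_k(u)-2k)$ exists for every $u\in(0,1)$, and $\sup_k\mathbb E\,e^{c|X_k-2k|}<\infty$ for some $c>0$.
\end{theorem}

Section~\ref{sec:cascade} defines the cascade of forests and the map $\Phi$, and Section~\ref{sec:two} shows the mechanism behind Proposition~\ref{prop:disp} in an example with two types of vertices. Section~\ref{sec:ode} solves the survival equation by a differential equation. Section~\ref{sec:graph} proves \eqref{eq:key} and the upper bound; this description of $\gamma_k$ is due to Janson and Sorkin \cite{JS22}, and we include a proof, which also gives the existence of the limits $\gamma_k$ and the value of $\gamma_1$. Section~\ref{sec:disp} completes the proof of Theorem~\ref{thm:conj}, and Sections~\ref{sec:decr} and~\ref{sec:tails} prove Theorems~\ref{thm:excess} and~\ref{thm:shape}.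

An event holds \emph{w.h.p.}\ if its probability tends to $1$ as $n\to\infty$, and $o_p(a_n)$ is a random quantity that tends to $0$ in probability after division by $a_n$. We write $x\vee y$ and $x\wedge y$ for maximum and minimum, $x^+=x\vee0$ and $x^-=(-x)^+$.

\section{The cascade of forests and the map $\Phi$}\label{sec:cascade}

\subsection{Kruskal's algorithm at all levels}

We take $\mathrm{Exp}(1)$ weights, because the exponential law is memoryless; Proposition~\ref{prop:gamma} returns to uniform weights. The edge $e$ \emph{arrives} at time $S_e=nw_e$, an exponential time of mean $n$; these times are a.s.\ distinct. Recall Kruskal's algorithm: if the edges of a graph with distinct weights are scanned in increasing order, and an edge is kept exactly when it joins two different components of the forest kept so far, then the final forest is the minimum spanning forest, and at every moment the kept forest has the same components as the graph of the scanned edges.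

Define forests $T_1(s),T_2(s),\dots$ on the $n$ vertices, empty at $s=0$, as follows: an edge $ij$ arriving at time $s$ is put into $T_\ell$ for the smallest $\ell\ge1$ such that $i$ and $j$ lie in different components of $T_\ell(s-)$. By convention all vertices are connected at level $0$. Level $k$ runs Kruskal's algorithm on the edges rejected by levels $1,\dots,k-1$, so $T_k(\infty)$ is the minimum spanning forest of $K_n$ minus the edges of $T_1(\infty),\dots,T_{k-1}(\infty)$. An edge enters level $k+1$ only if its endpoints are already connected at level $k$, so each component of $T_{k+1}(s)$ lies inside a component of $T_k(s)$. In particular, if $T_k(s)$ is connected for some $s$, then so are $T_1(s),\dots,T_{k-1}(s)$, the tree $T_k$ exists, and $T_k=T_k(s)$.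

Let $\tau_k(e)\in[0,\infty]$ be the time at which the endpoints of the pair $e$ become connected in $T_k$, with $\tau_0=0$. By the nesting of components,
\begin{equation}\label{eq:pass}
e\ \text{is rejected by all of the levels }1,\dots,k\iff S_e>\tau_k(e).
\end{equation}
Let $E_k$ be the set of edges ever put into $T_1,\dots,T_k$, so $|E_k|\le kn$, and let $\mathcal H_k$ be the $\sigma$-field generated by $E_k$ and $(S_e)_{e\in E_k}$. Rejected edges do not change $T_1,\dots,T_k$, so $\mathcal H_k$ records the whole evolution of these forests. Finally let $G_{k+1}(t)=\{e\notin E_k:S_e\le t\}$ be the graph of the edges offered to level $k+1$ by time $t$; it has the same components as $T_{k+1}(t)$. The next lemma says that, seen from level $k+1$, the clock of a pair starts afresh when the pair becomes connected at level $k$.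

\begin{lemma}\label{lem:indep}
Given $\mathcal H_k$, the variables $S_e-\tau_k(e)$, $e\notin E_k$, are independent and exponential with mean $n$.
\end{lemma}

\begin{proof}
Fix a set $E$ of pairs. Run the cascade on the edges of $E$ alone, with their times $(S_e)_{e\in E}$; let $\tau^E_k$ be the resulting connection times and $\mathcal A_E$ the event that this run puts every edge of $E$ into a level at most $k$. If $E_k=E$, then the first $k$ levels of the true cascade and of this run coincide, so $\mathcal A_E$ holds and $S_e>\tau_k^E(e)$ for $e\notin E$ by \eqref{eq:pass}. Conversely, if $\mathcal A_E$ holds and $S_e>\tau^E_k(e)$ for all $e\notin E$, then by induction along the arrivals the first $k$ levels of the two runs coincide, since each edge outside $E$ finds its endpoints connected at level $k$ and is rejected; so $E_k=E$. Hence, given $E_k=E$ and $(S_e)_{e\in E}$, the vector $(S_e)_{e\notin E}$ has density proportional to $\prod_{e\notin E}e^{-s_e/n}\mathbf 1[s_e>\tau_k(e)]$.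
\end{proof}

Put $Z_e=S_e-\tau_k(e)$ for $e\notin E_k$, and for $e\in E_k$ let $Z_e$ be additional independent exponential variables of mean $n$. Given $\mathcal H_k$, all $Z_e$ are i.i.d., and
\begin{equation}\label{eq:G}
G_{k+1}(t)=\{e\notin E_k:\ \tau_k(e)+Z_e\le t\}.
\end{equation}

\subsection{The branching process}

If vertex $i$ joins the giant component of level $k$ at time $y_i$ and all other components are small, then $\tau_k(ij)=y_i\vee y_j$ for most pairs. By \eqref{eq:G}, $G_{k+1}(t)$ is then a random graph with independent edges of probability about $(t-y_i\vee y_j)^+/n$, in which the \emph{types} $y_i$ have empirical distribution function close to $F_k$. The neighborhood of a vertex in such a graph looks like the following process.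

Let $F$ be a distribution function on $[0,\infty)$ and $t\ge0$. Start with one particle whose type has law $F$, and let each particle of type $x$, independently, have children whose types form a Poisson process of intensity $(t-x\vee y)^+\,dF(y)$. Let $\Phi(F)(t)=\tilde F(t)$ be the probability that the process survives forever, and $p_{\ge K}(t;F)$ the probability that its total progeny, root included, is at least $K$. We use three standard facts.

\emph{Thinning.} If two kernels satisfy $\kappa\le\kappa'$, the process with intensity $\kappa(x,y)\,dF(y)$ is obtained from the one with $\kappa'$ by deleting each type-$y$ child of a type-$x$ parent, with its descendants, independently with probability $1-\kappa(x,y)/\kappa'(x,y)$. So the survival probability and $p_{\ge K}$ are monotone in the kernel; in particular $\tilde F(t)$ and $p_{\ge K}(t;F)$ are nondecreasing in $t$.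

\emph{Large progeny.} Each particle has a Poisson number of children, of mean at most $t$, so all generations are finite, survival means infinite progeny, and $p_{\ge K}(t;F)\downarrow\tilde F(t)$ as $K\to\infty$.

\emph{The survival equation.} The probability $\rho_j(x)$ that a type-$x$ particle has descendants $j$ generations later satisfies $\rho_0=1$ and $\rho_{j+1}(x)=1-\exp(-\int(t-x\vee y)^+\rho_j(y)\,dF(y))$. The $\rho_j$ decrease to the survival probability from type $x$, which therefore solves
\begin{equation}\label{eq:surv}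
\rho(x)=1-\exp\Big(-\int(t-x\vee y)^+\rho(y)\,dF(y)\Big).
\end{equation}
Any solution with values in $[0,1]$ is at most $\rho_j$ for every $j$, by induction, so the survival probability is the largest such solution, and $\tilde F(t)=\int\rho\,dF$ is its \emph{mass}.

Define $F_0=\mathbf 1_{[0,\infty)}$ and $F_{k+1}=\Phi(F_k)$; Proposition~\ref{prop:Phi} shows that each $F_k$ is a distribution function. Since the kernel depends only on $t-x\vee y$, translating $F$ by $c$ translates $\Phi(F)$ by $c$.

\subsection{The first level}\label{sec:first}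

For $F=F_0$ all types are $0$ and \eqref{eq:surv} reads $m=1-e^{-tm}$. A solution $m\in(0,1)$ satisfies $t=q_1(m)$, where
\[
q_1(m)=\frac{-\log(1-m)}m=\sum_{j\ge0}\frac{m^j}{j+1}
\]
increases strictly from $q_1(0)=1$ to $\infty$ on $[0,1)$. So $F_1=0$ on $[0,1]$, and on $[1,\infty)$ it is the inverse of $q_1$: it is the survival probability of the Galton--Watson process with Poisson($t$) offspring.

If $F$ has a continuous, strictly increasing quantile function $q$ and $V$ is uniform on $(0,1)$, then $q(\sqrt V)$ has distribution function $F^2$. So if $X$ has distribution function $F^2$, that is, if $X$ is the maximum of two independent variables with law $F$, then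
\begin{equation}\label{eq:max}
\mathbb E\varphi(X)=\int_0^12u\,\varphi(q(u))\,du\qquad(\varphi\ge0).
\end{equation}
For $k=1$ this gives $\mathbb EX_1=-2\int_0^1\log(1-m)\,dm=2$ and, with $z=-\log(1-m)$,
\begin{equation}\label{eq:zeta}
\mathbb EX_1^2=2\int_0^1\frac{\log^2(1-m)}m\,dm=2\int_0^\infty z^2\sum_{j\ge1}e^{-jz}\,dz=4\zeta(3).
\end{equation}
This agrees with \eqref{eq:key}: $1+\frac14\operatorname{Var}X_1=\zeta(3)$.

\section{Two types of vertices}\label{sec:two}

Why should $\Phi$ preserve the dispersive order? The smallest case in which one sees the reason is a law with two atoms, mass $p\in(0,1)$ at $0$ and mass $1-p$ at $c>0$. Increasing $c$ makes this law more dispersed. Let $\tilde q_c(m)$ be the time at which $\tilde F$ reaches the value $m\in(0,1)$. We compute $\partial_c\tilde q_c(m)$ and show that it is nondecreasing in $m$: delaying the late vertices delays the high quantiles of $\tilde F$ more than the low ones.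

Let $a$ be the integral in \eqref{eq:surv} at $x=0$, and $r=1-e^{-a}$. The integral is nonincreasing in $x$, so a nonzero solution has $a>0$. The useful step is to parametrize solutions by $a$ and treat $t$ as an unknown. If $t\le c$, type $c$ takes no part, $a=tpr$ and $m=pr$; thus $t=q_1(m/p)/p$ does not depend on $c$. If $t>c$, let $g$ be the integral at $x=c$. Then $a=tpr+(t-c)(1-p)(1-e^{-g})$ and $g=(t-c)m$, which is equivalent to
\begin{equation}\label{eq:two}
g=a-cpr,\qquad m=pr+(1-p)(1-e^{-g}),\qquad t=c+g/m .
\end{equation}
The first regime is $a-cpr\le0$ and the second is $a-cpr>0$. Since $a/r=q_1(r)$ increases with $a$, the first regime holds for $a$ up to some threshold (it is empty if $cp\le1$) and the second beyond it; at the threshold both give $t=c$, $m=pr$.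

In the second regime put $v=\partial_ag=1-cpe^{-a}$ and $P=\partial_am=pe^{-a}+(1-p)e^{-g}v$. From $g>0$ we get $cpe^{-a}<a/(e^a-1)<1$, so $v>0$ and $P>0$. Using $vr-ge^{-a}=r-ae^{-a}$,
\[
m^2\,\partial_at=vm-gP=p\,(1-e^{-a}-ae^{-a})+(1-p)\,v\,(1-e^{-g}-ge^{-g})>0 .
\]
So $t$ and $m$ both increase strictly with $a$ in both regimes, $m$ from $0$ to $1$. Each $t$ has at most one nonzero solution, and hence $t=\tilde q_c(m)$ along the curve.

Now vary $c$ with $m$ fixed. Inside the first regime $\partial_c\tilde q_c(m)=0$. In the second, $dm=0$ means $pe^{-a}\,da+(1-p)e^{-g}\,dg=0$, and $dg=v\,da-pr\,dc$. Eliminating $da$ gives $dg=-pr\cdot pe^{-a}P^{-1}\,dc$, so by \eqref{eq:two}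
\begin{equation}\label{eq:twoK}
\partial_c\tilde q_c(m)=1-\frac{pr}m\cdot\frac{pe^{-a}}P\in(0,1).
\end{equation}
The two fractions are the shares of the early type in the mass $m$ and in its derivative $P$, and both decrease as $a$ grows. Indeed, with $y=a-g=cpr\in(0,a)$,
\[
\frac m{pr}=1+\frac{1-p}p\cdot\frac{1-e^{-g}}r,\qquad \frac P{pe^{-a}}=1+\frac{1-p}p\cdot e^{cpr}\,(1-cpe^{-a}).
\]
The function $e^{cpr}(1-cpe^{-a})$ is a product of two positive increasing functions of $a$. The derivative of $(1-e^{-g})/r$ in $a$ has the sign of $vr-(e^g-1)e^{-a}=1-ye^{-a}-e^{-y}$, which exceeds $1-ye^{-y}-e^{-y}>0$. So \eqref{eq:twoK} increases with $m$.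

The general proof has the same three parts: a parametrization of the solutions by $a$ (Section~\ref{sec:ode}), a derivative formula in which $1$ minus a product of two shares appears, and the monotonicity of each share (Section~\ref{sec:disp}).

\section{Solving the survival equation}\label{sec:ode}

Let $\mathcal F$ be the class of distribution functions $F$ such that, for some $b\ge0$, $F=0$ on $(-\infty,b]$ and $F$ is $C^1$ on $[b,\infty)$ with $F'>0$ (one-sided at $b$). Equivalently, the quantile function $q$, the inverse of $F$ on $[b,\infty)$, is a $C^1$ map of $[0,1)$ onto $[b,\infty)$ with $\xi:=q'>0$. By Section~\ref{sec:first}, $F_1\in\mathcal F$ with $b=1$; the point mass $F_0$ is not in $\mathcal F$.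

Fix $F\in\mathcal F$ and $t>b$, and let $\rho$ solve \eqref{eq:surv} with values in $[0,1]$. Types $x\ge t$ have $\rho(x)=0$. We label the other types by their quantile, $x=q(u)$ with $0\le u\le F(t)$, so that $dF$ becomes $du$. Let $g(u)$ be the integral in \eqref{eq:surv} at $x=q(u)$ and $R(u)=\int_0^u\rho(q(u'))\,du'$ the mass of $\rho$ on the earliest fraction $u$ of types. Since $t-q(u\vee u')=\int_{u\vee u'}^{F(t)}\xi(w)\,dw$, Fubini's theorem gives
\begin{equation}\label{eq:int}
g(u)=\int_u^{F(t)}\xi(w)R(w)\,dw,\qquad R(u)=\int_0^u(1-e^{-g(w)})\,dw\qquad(0\le u\le F(t)).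
\end{equation}
Conversely, if continuous $g\ge0$ and $R$ satisfy \eqref{eq:int}, the same computation shows that $\rho(q(u))=1-e^{-g(u)}$, with $\rho=0$ on $[t,\infty)$ and $\rho=\rho(b)$ on $[0,b)$, solves \eqref{eq:surv}. Differentiating \eqref{eq:int} gives a system in which $t$ does not appear; it enters only through the condition $g(F(t))=0$. As in Section~\ref{sec:two}, we prescribe $a=g(0)$ and read off $t$ from the first zero of $g$.

For $a>0$ let $g=g(u,a)$, $R=R(u,a)$ solve, with $'=\partial_u$,
\begin{equation}\label{eq:ode}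
g'=-\xi R,\qquad R'=1-e^{-g},\qquad g(0)=a,\quad R(0)=0 .
\end{equation}
While $g\ge0$, $R$ is nondecreasing with $0\le R\le u$ and $g\le a$, so the solution stays bounded and can be continued. If $g$ were positive on all of $[0,1)$, then for $u\ge\frac12$ we would have $g(u)\le a-R(\frac12)(q(u)-q(\frac12))\to-\infty$ as $u\to1$; here we use $q(1-)=\infty$. So $g$ has a first zero $U=U(a)\in(0,1)$. Put
\[
\theta(a)=q(U(a)),\qquad m(a)=R(U(a),a)\le U(a)<1 .
\]

We recall the theorem on dependence on parameters. If a vector field is continuous in $u$, the state and the parameters, and has continuous partial derivatives of all orders in the state and the parameters, then the solution is defined on an open set of values of $u$, the initial data and the parameters; there its derivatives of all orders in the initial data and the parameters exist, are jointly continuous, and solve the formally differentiated equations. This applies to \eqref{eq:ode}, because $\xi$ is continuous, and also when $\xi$ depends affinely on a parameter $\lambda$, as in Section~\ref{sec:disp}. The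 domain contains a neighborhood of $[0,U(a)]\times\{a\}$ for each $a>0$. Since $(g,R)=(0,0)$ is the solution for $a=0$, for each $c<1$ it also contains $[0,c]\times\{a\}$ for all $a$ near $0$. The derivatives $v=\partial_ag$ and $P=\partial_aR$ satisfy
\begin{equation}\label{eq:var}
v'=-\xi P,\qquad P'=e^{-g}v,\qquad v(0)=1,\quad P(0)=0 .
\end{equation}
As $g>0$ on $[0,U)$ and $g'(U)=-\xi R<0$ (here $\xi>0$ is used), $U$ is $C^1$ by the implicit function theorem.

The system \eqref{eq:var} is of oscillator type, so $v$ may change sign; the point of the next lemma is that it cannot do so before $g$ does.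

\begin{lemma}\label{lem:pos}
On $(0,U]$ we have $v>0$, $P>0$ and $W:=vR-gP>0$; in particular $v$ is strictly decreasing and $P$, $R$ are strictly increasing on $[0,U]$. Moreover
\[
U'(a)=\frac v{\xi R}\Big|_U>0,\qquad \theta'(a)=\frac vR\Big|_U>0,\qquad m'(a)=P(U)>0 .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:ode} and \eqref{eq:var} the terms with $\xi$ cancel in $W'$, and
\begin{equation}\label{eq:W}
W'=v(1-e^{-g})-ge^{-g}v=ve^{-g}(e^g-1-g),\qquad W(0)=0 .
\end{equation}
Suppose $v$ has a first zero $u_0\in(0,U]$. On $[0,u_0)$ both $v$ and $g$ are positive, so $W(u_0)>0$ and $P(u_0)>0$; but $W(u_0)=-g(u_0)P(u_0)\le0$. So $v>0$ on $[0,U]$, and then $P'>0$ on $[0,U]$ and $W'>0$ on $[0,U)$. Differentiating $g(U(a),a)=0$ gives $U'=v/(\xi R)$, hence $\theta'=\xi U'=v/R$. Since $R'(U)=1-e^0=0$, $m'(a)=P(U)$.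
\end{proof}

\begin{proposition}\label{prop:Phi}
Let $F\in\mathcal F$. The limit $t_c=\lim_{a\downarrow0}\theta(a)$ satisfies $t_c>b$, and $\theta$ is a $C^1$ bijection of $(0,\infty)$ onto $(t_c,\infty)$. We have $\tilde F(t)=0$ for $t\le t_c$ and $\tilde F(\theta(a))=m(a)$ for $a>0$. Moreover $\tilde F\le F$ and $\tilde F\in\mathcal F$, with left endpoint $t_c$.
\end{proposition}

\begin{proof}
\emph{Large $a$.} Since $R\le1$, $g(u,a)\ge a-(q(u)-b)$ for $u\le U$. At $u=U$ this gives $\theta(a)\ge a+b\to\infty$, so $U(a)\to1$. For each $c<1$ and large $a$, $m(a)=\int_0^U(1-e^{-g})\,du\ge c\,(1-e^{-a+q(c)-b})$, so $m(a)\to1$.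

\emph{Small $a$.} Let $(v_0,P_0)$ be the derivative at $a=0$; it solves $v_0'=-\xi P_0$, $P_0'=v_0$, $v_0(0)=1$, $P_0(0)=0$. As $a\downarrow0$, both $(v,P)$ and $(g,R)/a=\int_0^1(v,P)(\cdot,sa)\,ds$ converge to $(v_0,P_0)$ uniformly on compact subsets of $[0,1)$. While $v_0\ge0$, $P_0$ is nondecreasing, so the argument used for $g$ shows that $v_0$ has a first zero $u_c\in(0,1)$, and $v_0$ changes sign there since $v_0'(u_c)=-\xi P_0(u_c)<0$. Hence $U(a)\to u_c$, $\theta(a)\to t_c=q(u_c)>b$ and $m(a)\to0$. With $\theta'>0$ this gives the bijection.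

\emph{Identification.} For $t\le b$ the kernel vanishes for $F$-almost all $y$, so $\tilde F(t)=0$. Let $t>b$ and let $(g,R)$ come from a solution $\rho$ as in \eqref{eq:int}. Then $g$ is nonnegative and nonincreasing, so $g(0)=0$ forces $\rho=0$. If $g(0)=a>0$, then $(g,R)$ solves \eqref{eq:ode}, $R>0$ on $(0,F(t)]$, and $g$ decreases strictly to $g(F(t))=0$; so $F(t)=U(a)$ and $t=\theta(a)$. Conversely, if $t=\theta(a)$, integrating \eqref{eq:ode} gives \eqref{eq:int}. So for $t\le t_c$ only $\rho=0$ solves \eqref{eq:surv}, and for $t=\theta(a)>t_c$ there is exactly one nonzero solution, which is then the largest, and its mass is $m(a)\le U(a)=F(t)$.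

\emph{Regularity.} At $t=\theta(a)$, $\tilde F'(t)=m'(a)/\theta'(a)=RP/v|_U$ is positive and continuous. As $a\downarrow0$ both $R(U)$ and $v(U)$ tend to $0$, and \eqref{eq:W} resolves the quotient: since $g(U)=0$,
\[
vR\,|_U=W(U)=\int_0^Uve^{-g}(e^g-1-g)\,du=\frac{a^2}2\Big(\int_0^{u_c}v_0^3\,du+o(1)\Big).
\]
Hence $\tilde F'=R^2P/(vR)\to2P_0(u_c)^3/\int_0^{u_c}v_0^3\,du>0$. As $\tilde F$ is continuous at $t_c$, the mean value theorem shows that this limit is the right derivative at $t_c$. Finally $\tilde F(\theta(a))=m(a)\to1$.
\end{proof}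

Thus $F_k\in\mathcal F$ for all $k\ge1$. Let $q_k$ be the quantile function and $b_k=q_k(0)$ the left endpoint of $F_k$; then $b_{k+1}>b_k$, and $F_{k+1}\le F_k$ for all $k\ge0$.

\section{From the forests to the constants $\gamma_k$}\label{sec:graph}

We show that $F_k(t)$ is the limiting size of the giant component at level $k$ (Proposition~\ref{prop:giant}), control the late times at which the last vertices are attached (Lemma~\ref{lem:conn}), and count edges (Proposition~\ref{prop:gamma}).

\subsection{The giant component at level $k$}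

For a graph $G$ let $n_{\ge K}(G)$ be the number of vertices in components of size at least $K$, and $L(G)$ the size of the largest component. The next lemma is also in \cite{BJR}.

\begin{lemma}\label{lem:LL}
Let $\mathcal X$ be a finite set with a probability vector $\mu$ and a symmetric function $\kappa\ge0$ on $\mathcal X\times\mathcal X$. For each $n$ let $n$ vertices have types in $\mathcal X$, with $n_x$ of type $x$ and $n_x/n\to\mu_x$, and join vertices of types $x,y$ independently with probability $1-e^{-\kappa(x,y)/n}$. For fixed $K$, $n_{\ge K}/n$ converges in probability to the probability $p_{\ge K}$ that the branching process with root type of law $\mu$, in which type $x$ has independent $\mathrm{Poisson}(\kappa(x,y)\mu_y)$ numbers of children of the types $y$, has total progeny at least $K$.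
\end{lemma}

\begin{proof}
Explore the component of a uniform vertex, revealing the new neighbors of one found vertex at a time, and stop when the component is exhausted or at least $K$ vertices are found. There are at most $K$ steps. In a step from a vertex of type $x$, the numbers of new neighbors of the types $y$ are independent binomials with between $n_y-K$ and $n_y$ trials and success probability $1-e^{-\kappa(x,y)/n}$, so they converge to independent $\mathrm{Poisson}(\kappa(x,y)\mu_y)$ variables. Hence $\mathbb E\,n_{\ge K}/n\to p_{\ge K}$. Now take two independent uniform vertices. The first exploration finds a set $Z$ whose size is bounded in probability. W.h.p.\ the second vertex is outside $Z$. Explore from it in the graph with $Z$ removed: this uses only pairs not yet examined, and by the same argument it reaches $K$ vertices with conditional probability tending to $p_{\ge K}$. It agrees with the exploration in the full graph unless one of its at most $K$ explored vertices is joined to $Z$, which has conditional probability at most $K|Z|\max\kappa/n$. So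 $\mathbb E(n_{\ge K}/n)^2\to p_{\ge K}^2$, and Chebyshev's inequality finishes the proof.
\end{proof}

The lemma holds along every sequence with $n_x/n\to\mu_x$, so for each $\varepsilon>0$ there are $\varepsilon',n_0$ such that an error above $\varepsilon$ has probability at most $\varepsilon$ whenever $n\ge n_0$ and all $|n_x/n-\mu_x|\le\varepsilon'$. Hence it also holds when the types are random with $n_x/n\to\mu_x$ in probability and the edges are conditionally independent given a $\sigma$-field that determines the types.

\begin{proposition}\label{prop:giant}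
Let $L_k(t)\ge L'_k(t)$ be the two largest component sizes of $T_k(t)$. For all $k\ge1$ and $t\ge0$, $L_k(t)/n\to F_k(t)$ and $L'_k(t)/n\to0$ in probability.
\end{proposition}

\begin{proof}
For $k=1$, $G_1(t)$ has independent edges of probability $1-e^{-t/n}$, and this is the classical result on the Erd\H{o}s--R\'enyi graph (Steps 2 and 3 below, with all types equal to $0$, also prove it). Assume the statement for some $k\ge1$, write $F=F_k$, $\tilde F=F_{k+1}$, and fix $t$. If $F(t)=0$, then $L_{k+1}(t)\le L_k(t)=o_p(n)$ and $\tilde F(t)=0$. Let $F(t)>0$. The induction hypothesis speaks of finitely many times only, so we discretize the types and squeeze $G_{k+1}(t)$ between two graphs to which Lemma~\ref{lem:LL} applies.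

\emph{Step 1: the sandwich.} Let $N\ge2$, $\Delta=t/N$, $t_r=r\Delta$ and $r_0=\min\{r:F(t_r)>0\}$; then $r_0\ge1$ as $F(0)=0$. Let $C(t_r)$ be the largest component of $T_k(t_r)$. W.h.p.\ $L_k(t_r)>\frac12F(t_{r_0})n>L'_k(t_r)$ for all $r_0\le r\le N$. On this $\mathcal H_k$-measurable event, which we assume from now on, the component of $T_k(t_{r+1})$ containing $C(t_r)$ is too large to be any but the largest, so the sets $C(t_r)$ are nested. For a vertex $i$ let $y^+_i=\min\{t_r:r_0\le r\le N,\ i\in C(t_r)\}$, with $y_i^+=\infty$ if there is no such $r$, and let $y^-_i=y^+_i-\Delta$, with $y_i^-=t$ if $y^+_i=\infty$. The proportion of vertices with $y^+_i=t_r$ tends to $F(t_r)-F(t_{r-1})$, and that with $y_i^+=\infty$ to $1-F(t)$. So the limiting types are $Y^\pm$, functions of a variable $Y$ of law $F$, with $Y-\Delta\le Y^-\le Y\le Y^+\le Y+\Delta$ when $Y\le t$, and $Y^-=t$, $Y^+=\infty$ when $Y>t$.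

By nesting, $\tau_k(ij)\le y_i^+\vee y_j^+$. Call the pair $ij$ \emph{bad} if $\tau_k(ij)<y^-_i\vee y^-_j$. Say this maximum is $y^-_i=t_r$, with $r_0-1\le r\le N$. Then $i$ and $j$ lie in one component of $T_k(t_r)$. If $r\ge r_0$, then $i\notin C(t_r)$, so the component has size at most $L'_k(t_r)$; if $r=r_0-1$ it has size at most $L_k(t_{r_0-1})$. Both are $o_p(n)$, so there are $o_p(n^2)$ bad pairs. Given $\mathcal H_k$, each is in $G_{k+1}(t)$ with probability at most $t/n$ by \eqref{eq:G}, so by Markov's inequality $G_{k+1}(t)$ has $o_p(n)$ bad edges. Let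
\[
G^{\rm up}=\{ij:\ y_i^-\vee y_j^-+Z_{ij}\le t\},\qquad G^{\rm low}=\{ij:\ y_i^+\vee y_j^++Z_{ij}\le t\}.
\]
Given $\mathcal H_k$, each has independent edges, with probabilities $1-\exp(-(t-y_i^\mp\vee y_j^\mp)^+/n)$, and by \eqref{eq:G}
\[
G^{\rm low}\setminus E_k\ \subseteq\ G_{k+1}(t)\ \subseteq\ G^{\rm up}\cup\{o_p(n)\text{ edges}\}.
\]

\emph{Step 2: upper bound.} Adding an edge increases $n_{\ge K}$ by at most $2K$. For two values $Y,Y'$ we have $(t-Y^-\vee Y'^-)^+\le(t+\Delta-Y\vee Y')^+$, so Lemma~\ref{lem:LL} and thinning give, for all $K$ and $\varepsilon>0$, w.h.p.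
\begin{equation}\label{eq:up}
L_{k+1}(t)+L'_{k+1}(t)\le n_{\ge K}(G_{k+1}(t))+2K\le\big(p_{\ge K}(t+\Delta;F)+\varepsilon\big)n .
\end{equation}

\emph{Step 3: lower bound for $G^{\rm low}$.} Lemma~\ref{lem:LL} finds many vertices in large components but does not say that these components are one; for this we keep a few edges in reserve. Since
\[
(t-y\vee y')^+\ge(t-\Delta-y\vee y')^++\Delta\,\mathbf 1[y\vee y'\le t-\Delta],
\]
given $\mathcal H_k$ we can couple $G^{\rm low}$ so that it contains $G'\cup G''$, where $G'$ and $G''$ are independent graphs with the two kernels on the right, evaluated at the types $y^+$. Fix $\varepsilon>0$ and $K\ge2$ with $K>\log2/(\Delta\varepsilon^2)$. Let $M$ be the set of vertices in components of $G'$ of size at least $K$. Each has a neighbor in $G'$, so $y^+\le t-\Delta$ on $M$, and any two vertices of $M$ are joined in $G''$ with probability $1-e^{-\Delta/n}$. Since $(t-\Delta-Y^+\vee Y'^+)^+\ge(t-2\Delta-Y\vee Y')^+$, w.h.p.\ $|M|/n\ge p_{\ge K}(t-2\Delta;F)-\varepsilon\ge\tilde F(t-2\Delta)-\varepsilon$.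

The set $M$ consists of at most $n/K$ components of $G'$. Call a division of these into two classes a \emph{split} if each class has at least $\varepsilon n$ vertices. There are at most $2^{n/K}$ splits, and each has no $G''$-edge between its classes with probability at most $e^{-\Delta\varepsilon^2n}$. By the choice of $K$, w.h.p.\ every split is crossed by a $G''$-edge. Suppose this holds and $|M|\ge3\varepsilon n$, and divide $M$ into blocks according to the components of $G'\cup G''$; no $G''$-edge joins two blocks. If all blocks had fewer than $\varepsilon n$ vertices, adding blocks one at a time would produce a class of size in $[\varepsilon n,2\varepsilon n)$ and so an uncrossed split. Hence some block has at least $\varepsilon n$ vertices, and then its complement in $M$ has fewer than $\varepsilon n$. So w.h.p.\ $L(G^{\rm low})\ge(\tilde F(t-2\Delta)-4\varepsilon)n$; when $|M|<3\varepsilon n$ the right side is negative.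

\emph{Step 4: removing $E_k$.} Deleting $kn$ prescribed pairs could in principle break a giant component, but with probability bounded below $G^{\rm low}$ does not use them. Given $\mathcal H_k$, $G^{\rm low}$ has no edge in $E_k$ with probability at least $(e^{-t/n})^{kn}=e^{-kt}$, independently of its other edges. So for every $x$,
\[
\mathbb P\big(L(G^{\rm low}\setminus E_k)<x\mid\mathcal H_k\big)\le e^{kt}\,\mathbb P\big(L(G^{\rm low})<x\mid\mathcal H_k\big),
\]
and w.h.p.\ $L_{k+1}(t)\ge(\tilde F(t-2\Delta)-4\varepsilon)n$.

Compare this with \eqref{eq:up}, in which $K$ may be taken so large that $p_{\ge K}(t+\Delta;F)\le\tilde F(t+\Delta)+\varepsilon$. Since $\tilde F$ is continuous and $\Delta,\varepsilon$ are arbitrarily small, both claims follow.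
\end{proof}

\subsection{Late times}

Proposition~\ref{prop:giant} concerns fixed times, while the last edges of $T_k$ arrive at times of order $\log n$. We need a bound on the number $D_k(s)=n-L_k(s)$ of vertices outside the largest component that is integrable over this whole range.

\begin{lemma}\label{lem:conn}
For each $k\ge1$ there are $a_k,C_k>0$ such that for each $B>0$ and all $n\ge n_0(k,B)$,
\[
\mathbb ED_k(s)\le C_kne^{-a_ks}+C_kn^{-2}\qquad(0\le s\le B\log n).
\]
\end{lemma}

\begin{proof}
We use induction, starting from $D_0=0$. Fix $s_0$ such that $\frac{es}2e^{-s/16}\le\frac12$ for $s\ge s_0$. For $s\le s_0$ the bound holds if $C_k\ge e^{a_ks_0}$. Let $s_0\le s\le B\log n$. We give level $k-1$ the time interval $[0,s/2]$ to build a large component $C$, and level $k$ the interval $[s/2,s]$ to connect most of $C$.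

Condition on $\mathcal H_{k-1}$ and let $C$ be the largest component of $T_{k-1}(s/2)$ (all vertices if $k=1$), so $n-|C|=D_{k-1}(s/2)$. If $|C|<n/2$, then $D_k(s)\le n\le2D_{k-1}(s/2)$. Let $\mathcal D$ be the $\mathcal H_{k-1}$-measurable event that all degrees in $T_1(s/2)\cup\dots\cup T_{k-1}(s/2)$ are at most $\sqrt n$. These degrees are at most those of the graph of all edges arrived by time $s/2$, which are binomial with mean at most $\frac B2\log n$. With $d=\lceil\sqrt n\,\rceil$, $\mathcal D$ fails with probability at most $n(\frac B2\log n)^d/d!\le n^{-3}$ for large $n$, which contributes at most $n^{-2}$ to $\mathbb ED_k(s)$.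

Suppose $|C|\ge n/2$ and $\mathcal D$ holds. Pairs inside $C$ have $\tau_{k-1}\le s/2$. Those in $E_{k-1}$ have arrived by time $s/2$, by \eqref{eq:pass}, so there are at most $\sqrt n$ of them at each vertex. Let $G^\circ$ be the graph on $C$ formed by the pairs $e\notin E_{k-1}$ with $Z_e\le s/2$. By \eqref{eq:G}, $G^\circ\subseteq G_k(s)$, and its edges are independent with probability $p=1-e^{-s/(2n)}\le s/(2n)$. A component of size $j\le|C|/2$ contains one of the $j^{j-2}$ labeled trees on its vertex set (Cayley's formula), and misses at least $j(|C|/2-\sqrt n)\ge jn/8$ available pairs when $n\ge64$. Using $j^{j-1}/j!\le e^j$, the expected number of vertices in such components is at most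
\[
\sum_{j\ge1}j\binom nj j^{j-2}p^{j-1}(1-p)^{jn/8}\le n\sum_{j\ge1}e^j\Big(\frac s2\Big)^{j-1}e^{-sj/16}\le2en\,e^{-s/16}.
\]
All other vertices of $C$ lie in one component of $G^\circ$, so $D_k(s)$ is at most $n-|C|$ plus the number of these vertices. Altogether $\mathbb ED_k(s)\le2\mathbb ED_{k-1}(s/2)+2ene^{-s/16}+n^{-2}$, and the claim follows with $a_1=\frac1{16}$, $a_k=a_{k-1}/2$.
\end{proof}

By Proposition~\ref{prop:giant} and bounded convergence, $1-F_k(s)=\lim_n\mathbb ED_k(s)/n\le C_ke^{-a_ks}$. In particular $X_k$ has finite moments.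

\subsection{Counting edges}

\begin{proposition}\label{prop:gamma}
Let $k\ge1$ and $A_k(s)=1-\frac12\int_0^s(F_{k-1}^2-F_k^2)\,dt$. Then $0\le A_k\le1-F_k$. For exponential and for uniform weights, $T_k$ exists w.h.p.\ and $w(T_k)$ converges in probability to
\[
\gamma_k=\int_0^\infty A_k(s)\,ds=\frac12\int_0^\infty t\,(F_{k-1}^2-F_k^2)\,dt=\frac14\big(\mathbb EX_k^2-\mathbb EX_{k-1}^2\big),
\]
and \eqref{eq:key} holds.
\end{proposition}

\begin{proof}
Let $c_k(s)$ be the number of components of $T_k(s)$, so that $T_k(s)$ has $n-c_k(s)$ edges. We first show $c_k(s)/n\to A_k(s)$ in probability. Given the arrivals up to time $t$, each pair that has not arrived does so at rate $1/n$, so $n-c_k$ is a counting process with intensity $\lambda(t)$ equal to $1/n$ times the number of pairs that have not arrived and are connected in $T_{k-1}(t)$ but not in $T_k(t)$. An arrived pair that is not connected in $T_k(t)$ lies in $E_k$, so there are at most $kn$ of them. The sum of the squared component sizes of $T_\ell(t)$ lies between $L_\ell^2$ and $L_\ell^2+nL'_\ell$, so by Proposition~\ref{prop:giant}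 the number of pairs connected in $T_\ell(t)$ is $\frac12n^2(F_\ell(t)^2+o_p(1))$; this also holds for $\ell=0$. Hence $\lambda(t)/n\to\frac12(F_{k-1}(t)^2-F_k(t)^2)$ in probability, and $0\le\lambda(t)/n\le\frac12$. By bounded convergence and Fubini's theorem, $\frac1n\int_0^s\lambda\to1-A_k(s)$ in $L^1$. A counting process minus the integral of its bounded intensity is a martingale whose variance at time $s$ is $\mathbb E\int_0^s\lambda$, here at most $ns/2$. So $n-c_k(s)=\int_0^s\lambda+o_p(n)$, which is the claim.

Each component other than the largest contains a vertex counted by $D_k$, so $0\le c_k-1\le D_k$, and in the limit $0\le A_k\le1-F_k$. Hence $A_k$ decays exponentially, and $A_k(\infty)=0$ reads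
\[
\mathbb EX_k-\mathbb EX_{k-1}=\int_0^\infty\big((1-F_k^2)-(1-F_{k-1}^2)\big)\,dt=2 .
\]

Take $B=2/a_k$ in Lemma~\ref{lem:conn}. Then $\mathbb ED_k(B\log n)\to0$, so w.h.p.\ $T_k(B\log n)$ is connected and equals $T_k$. On this event $c_k(s)-1$ edges of $T_k$ arrive after time $s$, so
\[
w(T_k)=\frac1n\sum_{e\in T_k}S_e=\frac1n\int_0^{B\log n}(c_k(s)-1)\,ds .
\]
For fixed $t$, the integral over $[0,t]$ converges in $L^1$ to $\int_0^tA_k$ by bounded convergence, and the integral over $[t,B\log n]$ has expectation at most $C_ke^{-a_kt}/a_k+o(1)$ by Lemma~\ref{lem:conn}. Letting $t\to\infty$ gives $w(T_k)\to\int_0^\infty A_k$ in probability. The variables $1-e^{-w_e}$ are uniform and have the same order as the $w_e$, so they define the same trees; on the event above all edges of $T_k$ have $w_e\le B(\log n)/n$, so $1-e^{-w_e}=w_e(1+o(1))$ uniformly, and the limit is the same.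

Since $A_k(s)=\frac12\int_s^\infty(F_{k-1}^2-F_k^2)\,dt$ with a nonnegative integrand, Tonelli's theorem gives the second expression for $\gamma_k$, and $\mathbb EX^2=\int_0^\infty2t\,\mathbb P(X>t)\,dt$ gives the third. Summing, $\Gamma_k=\frac14\mathbb EX_k^2=k^2+\frac14\operatorname{Var}X_k$, and differences give the formula for $\delta_k$.
\end{proof}

With \eqref{eq:zeta} we recover $\gamma_1=\zeta(3)$. The upper bound of Theorem~\ref{thm:conj} is now one line:
\begin{equation}\label{eq:upper}
\gamma_k=\int_0^\infty A_k\,dt\le\int_0^\infty(1-F_k)\,dt\le\int_0^\infty(1-F_k^2)\,dt=\mathbb EX_k=2k .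
\end{equation}

\section{The dispersive order and the lower bound}\label{sec:disp}

For $F,G\in\mathcal F$ write $F\preceq G$ if $q_G-q_F$ is nondecreasing on $[0,1)$, equivalently $\xi_G\ge\xi_F$, and $F\prec G$ if $q_G-q_F$ is strictly increasing. The usual stochastic order $q_F\le q_G$ is preserved by $\Phi$ for a simple reason, thinning applied to the kernels $(t-q(u\vee u'))^+$, but it says nothing about variances. For the dispersive order we have to compare the response of different quantiles of $\tilde F$ to a change of $F$, and we do this along the straight line between the two quantile functions.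

Let $F,G\in\mathcal F$ be arbitrary. For $0\le\lambda\le1$, $q_\lambda=(1-\lambda)q_F+\lambda q_G$ is the quantile function of some $F_{(\lambda)}\in\mathcal F$. Put $\xi_\lambda=q_\lambda'$, $\eta=\xi_G-\xi_F$, $\beta=q_G(0)-q_F(0)$, so that $\partial_\lambda q_\lambda(u)=\beta+\int_0^u\eta$, and let $\tilde q_\lambda$ be the quantile function of $\Phi(F_{(\lambda)})$. The next lemma is the general form of \eqref{eq:twoK}: there $\beta=0$ and $\eta$ is a point mass at $s=p$.

\begin{lemma}\label{lem:deriv}
For each $m\in(0,1)$, $\tilde q_\lambda(m)$ is $C^1$ in $\lambda\in[0,1]$, and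
\begin{equation}\label{eq:K}
\partial_\lambda\tilde q_\lambda(m)=\beta+\int_0^{U(a)}\eta(s)K_a(s)\,ds,\qquad K_a(s)=1-\frac{R(s,a)\,P(s,a)}{R(U(a),a)\,P(U(a),a)}\in[0,1],
\end{equation}
where all functions are those of Section~\ref{sec:ode} for $F_{(\lambda)}$, and $a$ is determined by $m(a)=m$.
\end{lemma}

\begin{proof}
The solution of \eqref{eq:ode} with $\xi=\xi_\lambda$ is jointly $C^1$ in $(u,a,\lambda)$, so $U(a,\lambda)$ is $C^1$ by the implicit function theorem, and so are $\theta(a,\lambda)=q_\lambda(U)$ and $m(a,\lambda)=R(U)$. Since $\partial_am=P(U)>0$, the solution $a$ of $m(a,\lambda)=m$ is $C^1$ in $\lambda$, and $\tilde q_\lambda(m)=\theta(a,\lambda)$ by Proposition~\ref{prop:Phi}.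

Let a dot denote $\partial_\lambda$ at fixed $a$. Then $\dot g'=-\xi\dot R-\eta R$ and $\dot R'=e^{-g}\dot g$, with zero initial values. This is \eqref{eq:var} with a forcing term, so the Wronskian $J=\dot gP-\dot Rv$ sees only the forcing:
\[
J'=(-\xi\dot R-\eta R)P+\dot ge^{-g}v-e^{-g}\dot gv+\dot R\xi P=-\eta RP,\qquad J(0)=0 .
\]
From $g(U)=0$ we get $\dot U=\dot g/(\xi R)$, so $\dot\theta=\beta+\int_0^U\eta+\dot g/R$; from $R'(U)=0$ we get $\dot m=\dot R(U)$. At fixed $m$, $da/d\lambda=-\dot R/P$, and with $\partial_a\theta=v/R$,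
\[
\partial_\lambda\tilde q_\lambda(m)=\beta+\int_0^U\eta+\Big(\frac{\dot g}R-\frac vR\cdot\frac{\dot R}P\Big)\Big|_U=\beta+\int_0^U\eta+\frac{J(U)}{R(U)P(U)} .
\]
Insert $J(U)=-\int_0^U\eta RP$. Finally $K_a\in[0,1]$ because $R$ and $P$ increase on $[0,U]$.
\end{proof}

So a stretch of $F$ at quantile $s$, which delays all types above $s$, delays the quantile $m$ of $\tilde F$ by the fraction $K_a(s)$, and not at all if those types are still inactive, $s\ge U(a)$. The fraction grows with $m$.

\begin{lemma}\label{lem:K}
Let $F\in\mathcal F$ and $s\in(0,1)$. Then $K_a(s)$ is strictly increasing in $a$ on the interval $\{a:U(a)>s\}$.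
\end{lemma}

\begin{proof}
We show that the share $R(s,a)/R(U(a),a)$ is strictly decreasing and the share $P(s,a)/P(U(a),a)$ is nonincreasing in $a$. In both cases the logarithmic derivative in $a$ compares one function of $u$ at $s$ and at $U$. We use this remark: if $\varphi(0)=\psi(0)=0$, $\psi'>0$ and $\varphi'/\psi'$ is nondecreasing on $(0,U)$, then $\varphi/\psi$ at $u$ is the $\psi'$-weighted average of $\varphi'/\psi'$ over $(0,u)$, so $(\varphi/\psi)'=(\psi'/\psi)(\varphi'/\psi'-\varphi/\psi)\ge0$, with strict inequality if $\varphi'/\psi'$ is strictly increasing.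

\emph{The share of $R$.} We have $\partial_a\log R(s,a)=P(s)/R(s)$ and, since $R'(U)=0$, $\frac d{da}\log R(U(a),a)=P(U)/R(U)$. So it suffices to show that $P/R$ is strictly increasing on $(0,U]$. On $(0,U)$,
\[
\frac{P'}{R'}=\frac v{e^g-1}=\frac vg\cdot\frac g{e^g-1}.
\]
The first factor is positive and has derivative $(v'g-vg')/g^2=\xi W/g^2>0$ by Lemma~\ref{lem:pos}. The second is positive and increases in $u$, because $g$ decreases and $g/(e^g-1)$ is a decreasing function of $g$. The remark applies, and $P/R$ is continuous at $U$.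

\emph{The share of $P$.} Here second derivatives enter. Let $z=\partial_av$ and $Q=\partial_aP$. Differentiating \eqref{eq:var}, $z'=-\xi Q$, $Q'=e^{-g}(z-v^2)$, $z(0)=Q(0)=0$. Again a Wronskian has a sign:
\[
(zP-vQ)'=-\xi QP+ze^{-g}v+\xi PQ-ve^{-g}(z-v^2)=e^{-g}v^3>0 .
\]
Hence $(z/v)'=\xi(zP-vQ)/v^2\ge0$. Since $v$ decreases, $Q'/P'=z/v-v$ is nondecreasing, and by the remark so is $Q/P$ on $(0,U]$. As $P'(U)U'(a)>0$,
\[
\partial_a\log P(s,a)=\frac{Q(s)}{P(s)}\le\frac{Q(U)}{P(U)}\le\frac{Q(U)+P'(U)U'(a)}{P(U)}=\frac d{da}\log P(U(a),a).\qedhere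
\]
\end{proof}

\begin{proposition}\label{prop:disp}
Let $F,G\in\mathcal F$. If $F\preceq G$ then $\Phi(F)\preceq\Phi(G)$, and if $F\prec G$ then $\Phi(F)\prec\Phi(G)$.
\end{proposition}

\begin{proof}
Fix $\lambda$ and $0<m_1<m_2<1$, with parameters $a_1<a_2$ and $U_1=U(a_1)<U_2=U(a_2)$ by Lemma~\ref{lem:pos}. By \eqref{eq:K},
\[
\partial_\lambda\tilde q_\lambda(m_2)-\partial_\lambda\tilde q_\lambda(m_1)=\int_0^{U_1}\eta\,(K_{a_2}-K_{a_1})\,ds+\int_{U_1}^{U_2}\eta K_{a_2}\,ds .
\]
If $F\preceq G$ then $\eta\ge0$, which is the only use of the hypothesis, and both terms are nonnegative by Lemma~\ref{lem:K}. If $F\prec G$, the continuous function $\eta\ge0$ does not vanish identically on any interval, so the first term is positive. Integrating over $\lambda\in[0,1]$ shows that $\tilde q_G-\tilde q_F$ is nondecreasing, respectively strictly increasing, on $(0,1)$, and by continuity on $[0,1)$.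
\end{proof}

To start the induction we would like to apply Proposition~\ref{prop:disp} to $F_0$ and $F_1$, since a point mass is less dispersed than any law. But $F_0\notin\mathcal F$, so we approximate it by shrinking $F_1$. For $0<\varepsilon\le1$ let $F^\varepsilon(x)=F_1(x/\varepsilon)$; it lies in $\mathcal F$, with quantile function $\varepsilon q_1$. Let $\tilde q^{\,\varepsilon}$ be the quantile function of $\Phi(F^\varepsilon)$, so $\tilde q^{\,1}=q_2$.

\begin{lemma}\label{lem:eps}
$\tilde q^{\,\varepsilon}(m)\to q_1(m)$ as $\varepsilon\to0$, for every $m\in(0,1)$.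
\end{lemma}

\begin{proof}
The kernel is at most $t$, so $\Phi(F^\varepsilon)(t)\le F_1(t)$ by thinning. For $0<\sigma<t$ keep only the types at most $\sigma$. They have mass $\mu=F_1(\sigma/\varepsilon)\to1$, and among them the kernel is at least $t-\sigma$, so $\Phi(F^\varepsilon)(t)\ge\mu F_1(\mu(t-\sigma))\to F_1(t-\sigma)$. Letting $\sigma\to0$, $\Phi(F^\varepsilon)(t)\to F_1(t)$ for all $t>0$. If $0<t<q_1(m)<t'$, then $F_1(t)<m<F_1(t')$; the same inequalities hold for $\Phi(F^\varepsilon)$ when $\varepsilon$ is small, so $t<\tilde q^{\,\varepsilon}(m)<t'$.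
\end{proof}

\begin{proposition}\label{prop:chain}
$F_k\prec F_{k+1}$ for all $k\ge1$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:disp} it suffices to treat $k=1$. For $0<\varepsilon<\frac12$ we have $F^\varepsilon\prec F^{1/2}\prec F^1$, as $q_1$ is strictly increasing. So $\tilde q^{\,1/2}-\tilde q^{\,\varepsilon}$ and $q_2-\tilde q^{\,1/2}$ are strictly increasing. Letting $\varepsilon\to0$, $\tilde q^{\,1/2}-q_1$ is nondecreasing on $(0,1)$, and on $[0,1)$ by continuity. The limit loses strictness, but the second difference keeps it: $q_2-q_1=(q_2-\tilde q^{\,1/2})+(\tilde q^{\,1/2}-q_1)$ is strictly increasing.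
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
The upper bound is \eqref{eq:upper}. For independent copies $X,X'$ we have $\operatorname{Var}X=\frac12\mathbb E(X-X')^2$, so by \eqref{eq:max}, for $k\ge1$,
\[
\operatorname{Var}X_k=\frac12\int_0^1\!\!\int_0^14uu'\big(q_k(u)-q_k(u')\big)^2\,du\,du' .
\]
By Proposition~\ref{prop:chain}, $0<q_k(u)-q_k(u')<q_{k+1}(u)-q_{k+1}(u')$ for $u'<u$. The variances are finite, so they increase strictly in $k\ge1$, and $\operatorname{Var}X_1>0=\operatorname{Var}X_0$. By \eqref{eq:key}, $\delta_k>0$ for all $k\ge1$.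
\end{proof}

\section{The excess decreases}\label{sec:decr}

We now regard $\delta_{k+1}$ as a functional of $F_k$ and show that this functional decreases along the dispersive order. Let $\mathcal F_{\exp}$ be the set of $F\in\mathcal F$ with $1-F(t)=O(e^{-ct})$ for some $c>0$; it contains $F_k$ for $k\ge1$, by the remark after Lemma~\ref{lem:conn}, and hence all $F^\varepsilon$.

\subsection{The solution as a function of time}

Fix $F\in\mathcal F$. For $t>t_c$ let $a(t)=\theta^{-1}(t)$, so that $U(a(t))=F(t)$, and for $0\le u\le F(t)$ let $g_t(u),v_t(u),P_t(u)$ be the functions of Section~\ref{sec:ode} at $a=a(t)$. Put $g_t(u)=0$ if $u>F(t)$ or $t\le t_c$. For all $t\ge0$ and $u\in[0,1]$ let $\rho_t(u)=1-e^{-g_t(u)}$ and $R_t(u)=\int_0^u\rho_t$. Thus $\rho_t(u)$ is the survival probability at time $t$ of the type $q(u)$, $R_t(u)\le u$, and $R_t(u)=\tilde F(t)$ for $u\ge F(t)$. By Lemma~\ref{lem:pos}, for $t>t_c$ and $u<F(t)$,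
\begin{equation}\label{eq:dt}
\begin{gathered}
a'(t)=\frac{\tilde F(t)}{v_t(F(t))},\qquad \tilde F'(t)=P_t(F(t))\,a'(t),\\
\partial_tR_t(u)=P_t(u)\,a'(t),\qquad \partial_tg_t(u)=v_t(u)\,a'(t)\ge\tilde F(t),
\end{gathered}
\end{equation}
where the inequality holds because $v_t$ decreases. Since $\tilde F\to1$, for each $u<1$ the function $g_t(u)$ grows at least linearly as $t\to\infty$.

For $F=F_k$, part (c) of the next lemma is the edge count of Proposition~\ref{prop:gamma}; we need it for the interpolating laws $F_{(\lambda)}$, which do not come from the cascade, and so we prove it from the differential equation.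

\begin{lemma}\label{lem:bal}
Let $F\in\mathcal F$.
\begin{enumerate}
\item[(a)] $F(t)-\tilde F(t)=\int_0^{F(t)}e^{-g_t(u)}\,du$ for all $t\ge0$, and $\tilde F'\ge\tilde F\,(F-\tilde F)$ on $(t_c,\infty)$.
\item[(b)] If $F\in\mathcal F_{\exp}$ then $\tilde F\in\mathcal F_{\exp}$.
\item[(c)] If $F\in\mathcal F_{\exp}$ then $\frac12\int_0^\infty(F^2-\tilde F^2)\,dt=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The identity is $\tilde F(t)=R_t(F(t))$. Since $v_t$ decreases, $P_t(F(t))=\int_0^{F(t)}e^{-g_t}v_t\,du\ge v_t(F(t))\,(F(t)-\tilde F(t))$; insert this in \eqref{eq:dt}.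

(b) Once $\tilde F\ge\frac12$, (a) gives $(1-\tilde F)'\le-\tilde F(1-\tilde F)+\tilde F(1-F)\le-\frac12(1-\tilde F)+Ce^{-ct}$. So $(e^{t/2}(1-\tilde F))'\le Ce^{(1/2-c)t}$, and $1-\tilde F=O(e^{-c't})$ for any $c'<c\wedge\frac12$.

(c) The function to consider is suggested by the graph: small components are trees, so the number of components should be the number of vertices outside the giant minus the number of edges outside it. Per vertex, the first is $1-\tilde F(t)$, and the second is $\frac12\iint(t-q(u\vee u'))^+(1-\rho_t(u))(1-\rho_t(u'))\,du\,du'$. Writing the kernel as an integral of $\xi$, as in \eqref{eq:int}, this leads us to define, for $t\ge b$,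
\[
A(t)=1-\tilde F(t)-\frac12\int_0^{F(t)}\big(u-R_t(u)\big)^2\xi(u)\,du .
\]
We claim $A(t)=1-\frac12\int_0^t(F^2-\tilde F^2)$. For $b\le t\le t_c$ we have $R_t=0=\tilde F$, and the substitution $u=F(x)$ gives the claim. At $t_c$, $A$ is continuous since $0\le R_t\le\tilde F(t)$. For $t>t_c$, write $F,\tilde F$ for the values at $t$ and $U=F(t)$. By \eqref{eq:dt} and $\xi(U)F'(t)=1$,
\[
A'=-\tilde F'-\tfrac12(F-\tilde F)^2+a'(t)\int_0^U(u-R_t)P_t\,\xi\,du .
\]
Since $P_t\xi=-v_t'$ and $(u-R_t)'=e^{-g_t}$, integration by parts shows that the integral equals $-(F-\tilde F)v_t(U)+\int_0^Uv_te^{-g_t}\,du=-(F-\tilde F)v_t(U)+P_t(U)$. By \eqref{eq:dt} the last term of $A'$ is $-\tilde F(F-\tilde F)+\tilde F'$, so $A'=-\frac12(F-\tilde F)^2-\tilde F(F-\tilde F)=-\frac12(F^2-\tilde F^2)$, which proves the claim. Finally, for $u\le F(t)$, (a) gives $0\le u-R_t(u)=\int_0^ue^{-g_t}\le1-\tilde F(t)$, so $|A(t)|\le(1-\tilde F)+\frac t2(1-\tilde F)^2$, which tends to $0$ by (b).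
\end{proof}

For $F\in\mathcal F_{\exp}$ let $X_F$ and $\tilde X_F$ have distribution functions $F^2$ and $\tilde F^2$, and put
\[
\gamma(F)=\tfrac14\big(\mathbb E\tilde X_F^2-\mathbb EX_F^2\big),\qquad\delta(F)=\gamma(F)-\mathbb EX_F-1 .
\]
By Proposition~\ref{prop:gamma}, $\delta(F_k)=\delta_{k+1}$ for $k\ge1$. Lemma~\ref{lem:bal}(c) says $\mathbb E\tilde X_F-\mathbb EX_F=2$; so translating $F$ by $c$ raises both $\gamma(F)$ and $\mathbb EX_F$ by $c$, and $\delta$ depends only on the shape of $F$.

\subsection{Early vertices carry more than their share of edges}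

A unit stretch of $F$ at quantile $s$ raises $\mathbb EX_F$ by $1-s^2$, the probability that the later of two types lies above $s$. We shall see that it raises $\gamma(F)$ by $1-\nu(s)$, where
\[
\nu(s)=\frac12\int_0^\infty\big[(F(t)\wedge s)^2-R_t(s)^2\big]\,dt\qquad(0\le s\le1).
\]
For orientation only: when $F=F_k$, the integrand measures the pairs among the earliest fraction $s$ of vertices that are connected at level $k$ but not at level $k+1$, so $\nu(s)$ should be the fraction of the edges of $T_{k+1}$ with both ends among these vertices. They form a fraction $s^2$ of all pairs. For the point mass $F_0$, where no vertex is earlier than another, the analogous integral is $\frac12\int_0^\infty s^2(1-F_1^2)\,dt=s^2$.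

\begin{lemma}\label{lem:nu}
Let $F\in\mathcal F_{\exp}$. Then $\nu(1)=1$ and $\nu(s)>s^2$ for $0<s<1$.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:bal}(c). We show that $\nu(s)/s^2$ is strictly decreasing, by writing $\nu$ as the integral of a symmetric density $H$ and proving that the marginal of $H$ decreases. Let
\[
H(u,u')=\int_{q(u\vee u')}^\infty\big(1-\rho_t(u)\rho_t(u')\big)\,dt\ge0,\qquad d_s(u)=\int_0^sH(u,u')\,du' .
\]
Since $\rho_t(u)\rho_t(u')=0$ for $t<q(u\vee u')$, we have
\[
(F(t)\wedge s)^2-R_t(s)^2=\int_0^s\!\!\int_0^s\mathbf 1[q(u\vee u')\le t]\,\big(1-\rho_t(u)\rho_t(u')\big)\,du\,du',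
\]
and Tonelli's theorem gives $2\nu(s)=\int_0^s\!\int_0^sH=\int_0^sd_s(u)\,du$. By symmetry, integrating over the triangle $u'<u$, also $\nu(s)=\int_0^sd_u(u)\,du$. As $\nu(1)=1$, the function $\nu$ is absolutely continuous on $[0,1]$ with $\nu'(s)=d_s(s)$ for almost all $s$.

\emph{Claim: for $0<s<1$, $d_s$ is finite and strictly decreasing on $(0,s]$.} By Tonelli's theorem, $d_s(u)=\int_{q(u)}^\infty[F(t)\wedge s-\rho_t(u)R_t(s)]\,dt$. The integrand equals $\int_0^{F(t)\wedge s}(1-\rho_t(u)\rho_t(u'))\,du'$; by $1-xy\le(1-x)+(1-y)$ on $[0,1]^2$ and Lemma~\ref{lem:bal}(a) it is at most $e^{-g_t(u)}+1-\tilde F(t)$, which is integrable. Let $0<u_1<u_2\le s$. For $t\le q(u_2)$ we have $F(t)\wedge s=F(t)$ and $\rho_t(u_2)=0$, so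
\[
d_s(u_1)-d_s(u_2)=\int_{q(u_1)}^{q(u_2)}F(t)\,dt-\int_{q(u_1)}^\infty\big(\rho_t(u_1)-\rho_t(u_2)\big)R_t(s)\,dt .
\]
The first integral is $\int_{u_1}^{u_2}w\,\xi(w)\,dw$, and by \eqref{eq:ode}
\[
\rho_t(u_1)-\rho_t(u_2)=\int_{u_1}^{u_2}e^{-g_t(w)}R_t(w)\xi(w)\mathbf 1[q(w)<t]\,dw .
\]
Hence
\[
d_s(u_1)-d_s(u_2)=\int_{u_1}^{u_2}\xi(w)\Big(w-\int_{q(w)\vee t_c}^\infty e^{-g_t(w)}R_t(w)R_t(s)\,dt\Big)dw .
\]
For $t>q(w)\vee t_c$ we have $R_t(w)<w$ and $0<R_t(s)\le\tilde F(t)\le\partial_tg_t(w)$ by \eqref{eq:dt}. So the inner integral is less than $w\int e^{-g_t(w)}\partial_tg_t(w)\,dt\le w$. This proves the claim.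

Therefore $2\nu(s)=\int_0^sd_s(u)\,du>s\,d_s(s)=s\nu'(s)$ for almost all $s\in(0,1)$, that is, $(\nu(s)/s^2)'<0$ a.e. As $\nu(s)/s^2$ is absolutely continuous on $[s_1,1]$ for each $s_1>0$, it exceeds its value $1$ at $s=1$.
\end{proof}

\begin{proposition}\label{prop:delta}
Let $F\preceq G$ in $\mathcal F$, with $q_F(0)\le q_G(0)$ and $G\in\mathcal F_{\exp}$. Then $F\in\mathcal F_{\exp}$, $\tilde q_F\le\tilde q_G$ and $\delta(G)\le\delta(F)$, with $\delta(G)<\delta(F)$ if $\xi_G\ne\xi_F$.
\end{proposition}

\begin{proof}
Use the notation of Lemma~\ref{lem:deriv}. Now $\beta\ge0$ and $\eta\ge0$, so $q_\lambda$ and, by \eqref{eq:K}, $\tilde q_\lambda$ are nondecreasing in $\lambda$. This gives $\tilde q_F\le\tilde q_G$ and $F_{(\lambda)}\ge G$, so all $F_{(\lambda)}$ lie in $\mathcal F_{\exp}$; it also makes all integrands below nonnegative. By \eqref{eq:max}, $\frac14\mathbb E\tilde X^2=\frac12\int_0^1m\,\tilde q(m)^2\,dm$ and $\frac14\mathbb EX^2=\frac12\int_0^1u\,q(u)^2\,du$, so Tonelli's theorem gives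
\[
\gamma(G)-\gamma(F)=\int_0^1\Big\{\int_0^1m\,\tilde q_\lambda\,\partial_\lambda\tilde q_\lambda\,dm-\int_0^1u\,q_\lambda(u)\Big(\beta+\int_0^u\eta\Big)du\Big\}\,d\lambda,
\]
where each inner integral is integrable in $\lambda$, hence finite for almost all $\lambda$. Fix such a $\lambda$; from here on $F,\tilde F,q,\tilde q,\nu,\dots$ refer to $F_{(\lambda)}$. Insert \eqref{eq:K}. The terms with $\beta$ give $\frac\beta2(\mathbb E\tilde X-\mathbb EX)=\beta$. The remaining terms give $\int_0^1\eta(s)(I_1(s)-I_2(s))\,ds$, where
\[
I_1(s)=\int_0^1m\,\tilde q(m)K_a(s)\mathbf 1[s<U(a)]\,dm\quad(m(a)=m),\qquad I_2(s)=\int_s^1u\,q(u)\,du .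
\]

The form of $K$ makes $I_1$ explicit. Fix $s\in(0,1)$ and let $V(t)=\frac12(\tilde F(t)^2-R_t(s)^2)$. It vanishes for $t\le t_0:=t_c\vee q(s)$ and is continuous at $t_0$: if $t_0=t_c$ because $0\le V\le\frac12\tilde F^2$, and otherwise because $0\le\tilde F(t)-R_t(s)\le F(t)-s$ for $t\ge q(s)$. For $t>t_0$, \eqref{eq:dt} gives, with $U=F(t)$,
\[
V'(t)=a'(t)\big(R_t(U)P_t(U)-R_t(s)P_t(s)\big)=K_{a(t)}(s)\,\tilde F(t)\tilde F'(t)\ge0 .
\]
Since $g_t(u)\to\infty$, $R_t(s)\to s$ and $V(\infty)=\frac12(1-s^2)$. Substituting $m=\tilde F(t)$ in $I_1$, and writing $q(u)=\int_0^\infty\mathbf 1[q(u)>t]\,dt$ in $I_2$,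
\[
I_1(s)=\int_{t_0}^\infty tV'(t)\,dt=\int_0^\infty\Big[\frac{1-s^2}2-V(t)\Big]dt,\qquad I_2(s)=\int_0^\infty\frac{1-(F(t)\vee s)^2}2\,dt .
\]
The integrands lie between $0$ and $\frac12(1-\tilde F^2)$, respectively $\frac12(1-F^2)$, so both integrals converge. Since $(F\vee s)^2=F^2+s^2-(F\wedge s)^2$, subtraction gives
\[
I_1(s)-I_2(s)=\frac12\int_0^\infty\big[F^2-\tilde F^2-(F\wedge s)^2+R_t(s)^2\big]\,dt=1-\nu(s)<1-s^2
\]
by Lemmas~\ref{lem:bal}(c) and~\ref{lem:nu}. Integrating over $\lambda$ and returning to the original $F$,
\[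
\gamma(G)-\gamma(F)\le\beta+\int_0^1\eta(s)(1-s^2)\,ds=\int_0^12u\,(q_G-q_F)(u)\,du=\mathbb EX_G-\mathbb EX_F,
\]
strictly if the continuous function $\eta$ is not identically $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:excess}(i)]
Positivity was shown in the proof of Theorem~\ref{thm:conj}, and $\delta_1=\zeta(3)-1$. For $k\ge1$, $F_k\prec F_{k+1}$ and $b_k<b_{k+1}$, so Proposition~\ref{prop:delta} gives $\delta_{k+2}<\delta_{k+1}$. For $\delta_2<\delta_1$ we again approximate $F_0$ by $F^\varepsilon$. By Proposition~\ref{prop:delta}, $\delta(F^\varepsilon)$ is strictly decreasing in $\varepsilon\in(0,1]$ and $\tilde q^{\,\varepsilon}\le q_2$. By Lemma~\ref{lem:eps}, \eqref{eq:max} and dominated convergence, $\mathbb E\tilde X_{F^\varepsilon}^2\to\mathbb EX_1^2=4\gamma_1$ as $\varepsilon\to0$, while $X_{F^\varepsilon}$ has the law of $\varepsilon X_1$, so its first two moments tend to $0$. Hence $\delta(F^\varepsilon)\to\gamma_1-1=\delta_1$, and $\delta_2=\delta(F^1)<\delta(F^{1/2})\le\delta_1$.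
\end{proof}

\section{Uniform tails and summability}\label{sec:tails}

By \eqref{eq:key}, $\sum_{i\le k}\delta_i=\frac14\operatorname{Var}X_k$, so summability means that the variances are bounded. The constants in Lemma~\ref{lem:conn} deteriorate with $k$ and are of no use here. We first bound $\mathbb E|X_k-2k|$, which places the bulk of $F_k$ within a bounded distance of $2k$, and then show that each tail decays exponentially away from the bulk. Throughout, $k\ge1$.

\subsection{A first moment bound}

\begin{lemma}\label{lem:L1}
$\mathbb E(X_k-2k)^+=\mathbb E(X_k-2k)^-\le4$.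
\end{lemma}

\begin{proof}
We sharpen the upper bound on $\gamma_{k+1}$ by a negative term and play it against the lower bound. Let $F=F_k$, $\tilde F=F_{k+1}$, $A=A_{k+1}$; all integrals are over $[0,\infty)$ and converge. By Proposition~\ref{prop:gamma}, $A\le1-\tilde F$, that is, $F-\tilde F\ge A-(1-F)$, and so
\[
2=\int(F-\tilde F)(F+\tilde F)\ge\int F(F-\tilde F)\ge\int FA-\int F(1-F).
\]
Using $\int F(1-F)+\int(1-F)=\int(1-F^2)=2k$,
\[
\gamma_{k+1}=\int FA+\int(1-F)-\int(1-F)(1-A)\le2k+2-\int(1-F)(1-A).
\]
Since $\gamma_{k+1}\ge2k+1$, we get $\int(1-F)(1-A)\le1$. The function $1-A$ increases continuously from $0$ to $1$. Let $S$ have distribution function $1-A$, so $\mathbb ES=\int A=\gamma_{k+1}\le2k+2$, and let $Y,Y'$ have law $F$, all independent. Then $\mathbb E(Y-S)^+=\int\mathbb P(S\le t<Y)\,dt\le1$, and Jensen's inequality in $S$ gives $\mathbb E(Y-2k-2)^+\le\mathbb E(Y-\gamma_{k+1})^+\le1$. With $X_k=Y\vee Y'$ we get $\mathbb E(X_k-2k-2)^+\le2$, so $\mathbb E(X_k-2k)^+\le4$. The equality holds since $\mathbb EX_k=2k$.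
\end{proof}

\subsection{The upper tail}

\begin{lemma}\label{lem:uptail}
$1-F_k(2k+10+x)\le2/(e^{x/4}-1)$ for all $x>0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:L1} and Markov's inequality, $F_k(2k+10)^2\ge1-\frac4{10}>\frac9{16}$, so $F_k\ge\frac34$ on $[2k+10,\infty)$. Let $h_k=1-F_k$ and $\Lambda_k=\int_{2k+10}^\infty e^{(t-2k-10)/4}h_k(t)\,dt$. Since $h_1=e^{-tF_1}\le e^{-3(t-12)/4}$ on $[12,\infty)$, $\Lambda_1\le2$. Put $c=2k+12$. By Lemma~\ref{lem:bal}(a) and $h_{k+1}\ge h_k$, we have $h'_{k+1}\le-\frac34(h_{k+1}-h_k)$ on $[c,\infty)$: level $k+1$ relaxes toward level $k$. Multiply by $e^{(t-c)/4}$ and integrate over $[c,c']$, by parts on the left. Dropping the nonnegative boundary term at $c'$,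
\[
\Big(\frac34-\frac14\Big)\int_c^{c'}e^{(t-c)/4}h_{k+1}\,dt\le h_{k+1}(c)+\frac34\int_c^\infty e^{(t-c)/4}h_k\,dt\le\frac14+\frac34e^{-1/2}\Lambda_k ,
\]
where the factor $e^{-1/2}$ arises because the reference point has moved by $2$. As $e^{1/2}>1+\frac12+\frac18=\frac{13}8$, letting $c'\to\infty$ gives $\Lambda_{k+1}\le\frac12+\frac{12}{13}\Lambda_k$, so $\Lambda_k\le\frac{13}2$ for all $k$. Since $h_k$ is nonincreasing, $h_k(2k+10+x)\cdot4(e^{x/4}-1)\le\Lambda_k\le8$.
\end{proof}

\subsection{The lower tail}

\begin{lemma}\label{lem:lowtail}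
Let $\bar\sigma=\frac{128}{63}$. Then $F_k(2k-256-x)\le\frac18(e/3)^{\lfloor x/(2\bar\sigma)\rfloor}$ for all $x\ge0$.
\end{lemma}

\begin{proof}
Two facts are opposed. In the lower tail $F_{k+1}$ lags behind $F_k$ by a time at most $\bar\sigma$; but when $F_k(t)$ is small, a type has few children, so a fixed fraction of the types that appeared during a longer interval has not survived. This forces $F_k$ to grow geometrically.

\emph{The lag.} The function $\sigma=q_{k+1}-q_k$ is nonnegative, nondecreasing by Proposition~\ref{prop:chain}, and $\int_0^12u\,\sigma(u)\,du=\mathbb EX_{k+1}-\mathbb EX_k=2$. So $(1-u^2)\sigma(u)\le\int_u^12u'\sigma(u')\,du'\le2$, and $\sigma\le\bar\sigma$ on $[0,\frac18]$. Let $t\le q_k(\frac18)$ and $u=F_{k+1}(t)\le F_k(t)\le\frac18$. If $u>0$, then $t-\sigma(u)=q_k(u)$, so $F_k(t-\bar\sigma)\le u$. If $u=0$, then $t\le b_{k+1}=b_k+\sigma(0)\le b_k+\bar\sigma$ and $F_k(t-\bar\sigma)=0$. In both cases $F_k(t-\bar\sigma)\le F_{k+1}(t)$.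

\emph{The loss.} Let $F=F_k$ and $0<F(t)\le\frac18$. By \eqref{eq:int}, $g_t(u)=\int_u^{F(t)}\xi R_t\le(t-q(u))F(t)$, which is at most $1$ if $q(u)\ge t-3\bar\sigma$, because $3\bar\sigma<8$. So Lemma~\ref{lem:bal}(a) gives $F_k(t)-F_{k+1}(t)\ge e^{-1}(F_k(t)-F_k(t-3\bar\sigma))$.

Combining, for all $t\le q_k(\frac18)$, and trivially when $F_k(t)=0$,
\[
F_k(t)-F_k(t-\bar\sigma)\ge e^{-1}\big(F_k(t)-F_k(t-3\bar\sigma)\big).
\]
Sum this over $t,t-\bar\sigma,t-2\bar\sigma,\dots$; only finitely many terms are nonzero and both sides telescope: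
\[
F_k(t)\ge e^{-1}\big(F_k(t)+F_k(t-\bar\sigma)+F_k(t-2\bar\sigma)\big)\ge\tfrac3e\,F_k(t-2\bar\sigma).
\]
Hence $F_k(q_k(\frac18)-x)\le\frac18(e/3)^{\lfloor x/(2\bar\sigma)\rfloor}$. By Lemma~\ref{lem:L1} and Markov's inequality $F_k(2k-256)^2\le\frac4{256}$, so $q_k(\frac18)\ge2k-256$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:shape}]
We have $\mathbb P(X_k>t)=1-F_k(t)^2\le2(1-F_k(t))$ and $\mathbb P(X_k\le t)\le F_k(t)$. Since $e<3$, Lemmas~\ref{lem:uptail} and~\ref{lem:lowtail} give $\mathbb P(|X_k-2k|>x)\le Ce^{-c'x}$ with $C,c'>0$ independent of $k$, and the exponential moment is bounded for any $c<c'$.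

Fix $u\in(0,1)$. By \eqref{eq:max} and $\mathbb EX_k=2k$,
\[
q_k(u)-2k=\int_0^u2u'\big(q_k(u)-q_k(u')\big)\,du'-\int_u^12u'\big(q_k(u')-q_k(u)\big)\,du' .
\]
By Proposition~\ref{prop:chain} both integrands are nonnegative and nondecreasing in $k$, so both integrals are nondecreasing in $k$, and it suffices to bound them. Each is at most $|q_k(u)-2k|+\mathbb E|X_k-2k|$, and $\mathbb E|X_k-2k|\le8$. Choose $M$ with $4/M<u^2<1-4/M$. By Lemma~\ref{lem:L1} and Markov's inequality, $F_k(2k-M)^2\le4/M$ and $F_k(2k+M)^2\ge1-4/M$, so $|q_k(u)-2k|\le M$. Both integrals converge to finite limits.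
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:excess}(ii)]
By Theorem~\ref{thm:shape}, $\sup_k\operatorname{Var}X_k<\infty$. By \eqref{eq:key}, $\sum_{i\le k}\delta_i=\Gamma_k-k^2=\frac14\operatorname{Var}X_k$, and the $\delta_i$ are positive, so $\Gamma_k-k^2$ increases to a finite limit and $\sum_k\delta_k<\infty$. Since $\delta_k$ decreases, $k\delta_{2k+1}\le k\delta_{2k}\le\sum_{i=k+1}^{2k}\delta_i\to0$, so $k\delta_k\to0$, which is $\gamma_k=2k-1+o(1/k)$. Finally $\inf_k\delta_k=\lim_k\delta_k=0$ and $\max_k\delta_k=\delta_1=\zeta(3)-1$.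
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJR}
Bollob\'as, Janson and Riordan, \emph{Random Structures Algorithms} \textbf{31} (2007).

\bibitem{JS19}
Svante Janson and Gregory B. Sorkin, Successive minimum spanning trees, arXiv:1906.01533 (2019).

\bibitem{JS22}
Svante Janson and Gregory B. Sorkin, Successive minimum spanning trees, \emph{Random Structures Algorithms} \textbf{61} (2022).

\end{thebibliography}
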